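\title{Three-generator finitely presented subgroups of right angled Artin groups in every cohomological dimension}

\begin{abstract}
For every $d\ge1$ we give an explicit finitely presented group $Q_d$ on three generators that embeds in a right angled Artin group, contains $\mathbb Z^d$, has a finite classifying space and has cohomological dimension $d$. This answers a question of Minasyan. Two generators do not suffice once $d\ge3$. The group $Q_d$ is a tower of HNN extensions along free groups over $\mathbb Z^d*\mathbb F_d$, and we embed the tower floor by floor, realizing each stable letter with the help of a generator of the ambient group whose centralizer is prescribed.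
\end{abstract}

\section{Introduction}\label{sec:intro}

For a finite simplicial graph $\Gamma$, the \emph{right angled Artin group} (RAAG) $A(\Gamma)$ has the vertices of $\Gamma$ as generators and one relation $[s,t]=1$ for each edge $\{s,t\}$. Throughout, $[g,h]=ghg^{-1}h^{-1}$. Let $\mathcal A$ be the class of groups isomorphic to subgroups of RAAGs. A group is \emph{$n$-generated} if it has a generating set with at most $n$ elements, $\operatorname{cd}(G)$ is the cohomological dimension of $G$, and $\mathbb F_n$ is the free group of rank $n$.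

How large can the dimension of an $n$-generated group in $\mathcal A$ be? The simplest cases suggest a bound in terms of $n$. If $\Gamma$ has no edges, subgroups of $A(\Gamma)$ are free and have dimension at most $1$. If $\Gamma$ is complete, an $n$-generated subgroup is $\mathbb Z^m$ with $m\le n$. If $A(\Gamma)$ itself is $n$-generated, its abelianization shows that $\Gamma$ has at most $n$ vertices, and then $\operatorname{cd}A(\Gamma)\le n$ by (R3) in Section~\ref{sec:tools}. For $n=2$ the bound holds in all of $\mathcal A$. By a theorem of Baudisch \cite{Baudisch}, two elements of a RAAG either commute or freely generate a free group of rank $2$. Since RAAGs are torsion-free, a $2$-generated group in $\mathcal A$ is $1$, $\mathbb Z$, $\mathbb Z^2$ or $\mathbb F_2$. These groups have dimension at most $2$, and so they do not contain $\mathbb Z^3$.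

For $n\ge3$, two known facts about direct products of free groups (which are RAAGs) point in opposite directions. For each $d\in\mathbb N$ there is a $3$-generated group $H_d$ that is a subdirect product of free groups, that is, a subgroup of a direct product of free groups projecting onto each factor, with $\operatorname{cd}(H_d)=d$. On the other hand, for every $n\in\mathbb N$ there is $\delta(n)\in\mathbb N$ such that every $n$-generated \emph{finitely presented} subgroup $H$ of a direct product of finitely many free groups embeds into $\mathbb F_2^{\,\delta(n)}$; in particular $\operatorname{cd}(H)\le\delta(n)$. So finitely presented analogues of the groups $H_d$ cannot be found among subgroups of direct products of free groups. Minasyan \cite{Minasyan} asks whether they exist in $\mathcal A$.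

\medskip
\noindent\textbf{Question.} \emph{Is there $n\in\mathbb N$ such that for every $d\in\mathbb N$ there is an $n$-generated finitely presented group $Q_d\in\mathcal A$ that \textup{(a)} contains $\mathbb Z^d$; or \textup{(b)} has $\operatorname{cd}(Q_d)=d$; or \textup{(c)} has both properties?}
\medskip

One might expect the bound $\delta(n)$ to extend from products of free groups to all RAAGs, which would make the answer negative. It does not extend.

\begin{theorem}\label{thm:main}
For $d\ge1$ let $a_i=[x^i,z]$, $b_k=[y^k,z]$ $(1\le i,k\le d)$, $c_i=[a_i,b_{d+1-i}]$, and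
\[
Q_d=\big\langle x,y,z\ \big|\ [a_i,b_k]=1\ \ (i,k\ge1,\ i+k\le d),\quad [c_i,c_l]=1\ \ (1\le i<l\le d)\big\rangle .
\]
\begin{enumerate}
\item[(1)] $Q_d\in\mathcal A$, the elements $c_1,\dots,c_d$ freely generate a free abelian subgroup of rank $d$, $Q_d$ has a finite classifying space, and $\operatorname{cd}(Q_d)=d$.
\item[(2)] If $d\ge3$, no $2$-generated group in $\mathcal A$ contains $\mathbb Z^d$ or has cohomological dimension $d$.
\end{enumerate}
Hence the answer is yes for each of \textup{(a)}, \textup{(b)}, \textup{(c)}, with $n=3$, and $3$ is the least possible value of $n$ in each case.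
\end{theorem}

For $d=0$ one takes the trivial group. Part (2) was proved above, and the rest of the paper proves part (1). Section~\ref{sec:example} shows for $d=2$ where the relators come from and why the obvious map to a RAAG is not injective. After the tools of Section~\ref{sec:tools}, Section~\ref{sec:tower} writes $Q_d$ as a tower of HNN extensions, which gives all of (1) except $Q_d\in\mathcal A$. Sections~\ref{sec:chains}--\ref{sec:embedding} embed the tower in a RAAG.

\section{The case $d=2$}\label{sec:example}

We describe a RAAG by its \emph{letters} (the vertices of $\Gamma$) and its \emph{free pairs}, the pairs of distinct letters not joined by an edge. All other pairs of letters commute. For a set $\Lambda$ of letters, $A(\Lambda)$ is the subgroup generated by $\Lambda$. If no free pair joins $\Lambda$ to $\Lambda'$, then $A(\Lambda)$ and $A(\Lambda')$ commute elementwise.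

The group $Q_1$ has no relators, so $Q_1=\mathbb F_3$. The first real case is
\[
Q_2=\langle x,y,z\mid [a_1,b_1]=1,\ [c_1,c_2]=1\rangle,\qquad c_1=[a_1,b_2],\quad c_2=[a_2,b_1].
\]

\emph{A clock.} Take letters $W_0,W_1,W_2$ with free pairs $\{W_0,W_1\}$, $\{W_1,W_2\}$ and put $\mathbf W=W_1W_2$. Since $W_2$ commutes with $W_0$,
\[
\mathbf WW_0\mathbf W^{-1}=W_1W_0W_1^{-1},\qquad \mathbf W^2W_0\mathbf W^{-2}=W_1W_2W_1W_0W_1^{-1}W_2^{-1}W_1^{-1}.
\]
Each conjugation by $\mathbf W$ brings in exactly one new letter. One generator can run many such clocks at once, and two clocks can be made to interact at a chosen time.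

\emph{Two collisions.} For $j=1,2$ let $L_j$ be the RAAG on two such chains $X_{j,0},X_{j,1},X_{j,2}$ and $Y_{j,0},Y_{j,1},Y_{j,2}$ with one more free pair: $\{X_{1,1},Y_{1,2}\}$ in $L_1$ and $\{X_{2,2},Y_{2,1}\}$ in $L_2$. These are the top and bottom rows of Figure~\ref{fig:d2}. In $L=L_1\times L_2$ put $\mathbf X=X_{1,1}X_{1,2}X_{2,1}X_{2,2}$, $p_i=\mathbf X^iX_{1,0}X_{2,0}\mathbf X^{-i}$, define $\mathbf Y$ and $q_k$ in the same way from the $Y$'s, and substitute
\[
x\mapsto\mathbf X,\qquad y\mapsto\mathbf Y,\qquad z\mapsto p_0q_0 .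
\]
As $q_0$ commutes with all $X$'s and $p_0$ with all $Y$'s, we get $a_i\mapsto p_ip_0^{-1}$ and $b_k\mapsto q_kq_0^{-1}$. By the clock computation, the image of $a_i$ is written in letters $X_{j,m}$ with $m\le i$, and that of $b_k$ in letters $Y_{j,m}$ with $m\le k$. For $(i,k)=(1,1)$ no free pair joins these sets, so $[a_1,b_1]\mapsto1$. For $(1,2)$ only $\{X_{1,1},Y_{1,2}\}$ does, so the image of $c_1$ lies in $L_1$. For $(2,1)$ only $\{X_{2,2},Y_{2,1}\}$ does, so the image of $c_2$ lies in $L_2$. Thus both relators die and we have a homomorphism $Q_2\to L$. The images of $c_1,c_2$ are nontrivial (Lemma~\ref{lem:ambient}), so they span $\mathbb Z^2$. With $d$ factors and longer chains, three generators produce $\mathbb Z^d$ in the same way.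

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.2]
\node (a0) at (0,2) {$X_{1,0}$}; \node (a1) at (1,2) {$X_{1,1}$}; \node (a2) at (2,2) {$X_{1,2}$};
\node (b2) at (3,2) {$Y_{1,2}$}; \node (b1) at (4,2) {$Y_{1,1}$}; \node (b0) at (5,2) {$Y_{1,0}$};
\node (s0) at (0,1) {$S_0$}; \node (s1) at (1,1) {$S_1$}; \node (s2) at (2,1) {$S_2$};
\node (t2) at (3,1) {$T_2$}; \node (t1) at (4,1) {$T_1$}; \node (t0) at (5,1) {$T_0$};
\node (c0) at (0,0) {$X_{2,0}$}; \node (c1) at (1,0) {$X_{2,1}$}; \node (c2) at (2,0) {$X_{2,2}$};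
\node (d2) at (3,0) {$Y_{2,2}$}; \node (d1) at (4,0) {$Y_{2,1}$}; \node (d0) at (5,0) {$Y_{2,0}$};
\draw (a0)--(a1)--(a2) (b2)--(b1)--(b0) (s0)--(s1)--(s2) (t2)--(t1)--(t0) (c0)--(c1)--(c2) (d2)--(d1)--(d0);
\draw[very thick] (a1) to[bend left=30] (b2);
\draw[very thick] (c2) to[bend right=30] (d1);
\draw[thick,dashed] (s2)--(t2);
\draw[thick,dotted] (a0)--(s0)--(c0) (b0)--(t0)--(d0);
\end{tikzpicture}
\caption{The RAAG $A_2$ of Section~\ref{sec:ambient} for $d=2$. Lines join the letters that do \emph{not} commute: chain pairs (thin), collision pairs (thick), the guard pair (dashed) and anchor pairs (dotted). The top row generates $L_1$, the bottom row $L_2$.}\label{fig:d2}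
\end{figure}

\emph{The difficulty.} In $L_1\times L_2$ the image of $c_1$ commutes with \emph{every conjugate} of the image of $c_2$. The direct product imposes this whole family of relations, and we have no control over a presentation of the image. In $Q_2$, by contrast, $c_1$ and $zc_2z^{-1}$ do not commute, because by Proposition~\ref{prop:tower} the elements $c_1,c_2$ are nontrivial in the factor $K$ of a subgroup $K*\langle z\rangle$ of $Q_2$. So the map is not injective.

\emph{The repair.} Add to a RAAG $A$ a letter $t$ that commutes exactly with a set $\Lambda$ of old letters, and replace $h\in A$ by $ht$. The element $ht$ conjugates $A(\Lambda)$ as $h$ does, and it moves every other element of $A$ out of $A$. Choosing $\Lambda$ well keeps finitely many wanted relations and destroys the others. Lemma~\ref{lem:stable} makes this precise, and the middle row of Figure~\ref{fig:d2} supplies the new letters for the most delicate floor.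

\section{HNN extensions and right angled Artin groups}\label{sec:tools}

\emph{HNN extensions.} Let $H$ be a group and $\varphi_i\colon C_i\to D_i$ $(i\in I)$ isomorphisms between subgroups of $H$. The HNN extension with \emph{base} $H$, \emph{stable letters} $t_i$ and \emph{associated subgroups} $C_i,D_i$ is
\[
H^*=\langle H,t_i\ (i\in I)\mid t_ict_i^{-1}=\varphi_i(c)\ \ (c\in C_i)\rangle ;
\]
it suffices to let $c$ range over generators of $C_i$. If all $C_i$ are trivial, $H^*$ is the free product of $H$ with the free group on the $t_i$. A \emph{pinch} in a word $g_0t_{i_1}^{\pm1}g_1\cdots t_{i_n}^{\pm1}g_n$ $(g_m\in H)$ is a subword $t_igt_i^{-1}$ with $g\in C_i$ or $t_i^{-1}gt_i$ with $g\in D_i$. A word without pinches is \emph{reduced}. A pinch can be replaced by an element of $H$, so every element of $H^*$ is represented by a reduced word. \emph{Britton's lemma} says that $H$ embeds in $H^*$ and that a reduced word with $n\ge1$ does not represent an element of $H$.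

\emph{Dimension.} A classifying space for $G$ is a connected CW complex with fundamental group $G$ and contractible universal cover, and $\operatorname{cd}(G)$ is the projective dimension of the trivial $\mathbb ZG$-module $\mathbb Z$. We use these textbook facts: $\operatorname{cd}(G)$ is at most the dimension of any classifying space; $\operatorname{cd}(H)\le\operatorname{cd}(G)$ for $H\le G$; $\operatorname{cd}(\mathbb Z^d)=d$; nontrivial free groups have dimension $1$; nontrivial finite groups have infinite dimension. Moreover: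
\begin{enumerate}
\item[(D)] If $I$ is finite and $H$, $C_i$ have finite classifying spaces $Y$, $Y_i$, then $H^*$ has a finite classifying space of dimension $\max(\dim Y,\dim Y_i+1)$. It is obtained by gluing both ends of each $Y_i\times[0,1]$ to $Y$ along cellular maps inducing the inclusion of $C_i$ and $\varphi_i$.
\end{enumerate}

\emph{RAAGs.} To \emph{kill} a set of letters is to send them to $1$ and fix the other letters. This respects the relations, so it is an endomorphism.
\begin{enumerate}
\item[(R1)] Killing the letters outside $\Lambda$ is a retraction onto $A(\Lambda)$, and $A(\Lambda)$ is the RAAG with letters $\Lambda$ and the free pairs contained in $\Lambda$. Also $A(\Lambda)\cap A(\Lambda')=A(\Lambda\cap\Lambda')$, since this retraction fixes $A(\Lambda)$ and maps $A(\Lambda')$ onto $A(\Lambda\cap\Lambda')$.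
\item[(R2)] Adding to a RAAG $A$ a letter $t$ that commutes exactly with the letters in $\Lambda$ gives the HNN extension $\langle A,t\mid[t,P]=1\rangle$, $P=A(\Lambda)$. If $g\in A$ commutes with $t$, then $tgt^{-1}g^{-1}$ is not reduced, so $g\in P$.
\item[(R3)] A RAAG on $n$ letters has a finite classifying space of dimension at most $n$, by (R2), (D) and induction on $n$. Hence it is torsion-free.
\end{enumerate}

\begin{lemma}[New stable letters]\label{lem:stable}
Let $P_s$ $(s\in\Sigma)$ be subgroups of a group $A$ and $A^+=\langle A,t_s\ (s\in\Sigma)\mid[t_s,P_s]=1\rangle$. Let $H\le A$. For $i\in I$ let $\theta_i=\alpha_it_{s(i)}\beta_i^{-1}$ with $\alpha_i,\beta_i\in A$, $s(i)\in\Sigma$, and put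
\[
C_i=H\cap\beta_iP_{s(i)}\beta_i^{-1},\qquad D_i=H\cap\alpha_iP_{s(i)}\alpha_i^{-1}.
\]
Assume that
\begin{enumerate}
\item[(1)] $\alpha_i\beta_i^{-1}C_i\,\beta_i\alpha_i^{-1}=D_i$ for all $i$;
\item[(2)] if $i\ne l$ and $s(i)=s(l)=s$, then $H\cap\beta_iP_s\beta_l^{-1}=\emptyset=H\cap\alpha_iP_s\alpha_l^{-1}$.
\end{enumerate}
Then $\langle H,\theta_i\ (i\in I)\rangle$ is the HNN extension with base $H$, stable letters $\theta_i$ and relations $\theta_ic\,\theta_i^{-1}=\alpha_i\beta_i^{-1}c\,\beta_i\alpha_i^{-1}$ $(c\in C_i)$, and it meets $A$ in $H$.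
\end{lemma}

Condition (1) says that whenever $\theta_i^{\pm1}$ conjugates an element of $H$ back into $A$, the result is in $H$; otherwise the subgroup would meet $A$ in more than $H$. Condition (2) keeps apart elements $\theta_i,\theta_l$ built from the same $t_s$.

\begin{proof}
If $c=\beta_iv\beta_i^{-1}$ with $v\in P_{s(i)}$, then $\theta_ic\,\theta_i^{-1}=\alpha_iv\alpha_i^{-1}$. So the relations hold, and by (1) they define an abstract HNN extension $H^*$ with a homomorphism $H^*\to A^+$ that is the identity on $H$. Take a reduced word in $H^*$ with at least one stable letter and expand each $\theta_i^{\pm1}$. Two consecutive stable letters with equal exponents give no pinch. In $\theta_ig\theta_l^{-1}=\alpha_it_{s(i)}(\beta_i^{-1}g\beta_l)t_{s(l)}^{-1}\alpha_l^{-1}$ a pinch needs $s(i)=s(l)=s$ and $g\in H\cap\beta_iP_s\beta_l^{-1}$; then $i=l$ by (2), and $g\in C_i$. In $\theta_i^{-1}g\theta_l=\beta_it_{s(i)}^{-1}(\alpha_i^{-1}g\alpha_l)t_{s(l)}\beta_l^{-1}$ a pinch forces, in the same way, $i=l$ and $g\in D_i$. Both cases are pinches of the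 word in $H^*$. So the expanded word is reduced, and by Britton's lemma it is not in $A$. Hence $H^*\to A^+$ is injective and only $H$ maps into $A$.
\end{proof}

\section{The group $Q_d$ as a tower of HNN extensions}\label{sec:tower}

Fix $d\ge1$. For the moment treat $a_i,b_k,c_i$ $(1\le i,k\le d)$ as independent symbols. Let $V$ be free abelian on $c_1,\dots,c_d$, let $B=V*F(b_1,\dots,b_d)$, where $F(\cdot)$ is the free group on the given basis, and put
\begin{gather*}
K=\langle B,a_1,\dots,a_d\mid a_ib_ka_i^{-1}=b_k\ (i+k\le d),\ \ a_ib_{d+1-i}a_i^{-1}=c_ib_{d+1-i}\rangle,\\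
M=K*\langle z\rangle,\qquad u_0=v_0=z,\quad u_i=a_iz,\quad v_k=b_kz .
\end{gather*}

\begin{proposition}\label{prop:tower}
\begin{enumerate}
\item[(1)] $K$ is an HNN extension of $B$ with stable letters $a_i$ and finitely generated free associated subgroups.
\item[(2)] Each of the families $u_0,\dots,u_d$ and $v_0,\dots,v_d$ freely generates a free subgroup of $M$, and $Q_d$ is the HNN extension of $M$ with stable letters $x,y$ and relations $xu_ix^{-1}=u_{i+1}$, $yv_iy^{-1}=v_{i+1}$ $(0\le i\le d-1)$. The symbols $a_i,b_k,c_i$ become the elements so named in Theorem~\ref{thm:main}.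
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Killing $V$ maps $b_1,\dots,b_{d-i},\,c_ib_{d+1-i}$ to $b_1,\dots,b_{d+1-i}$, which is part of a basis of $F(b_1,\dots,b_d)$. So both families freely generate, and the relations for $a_i$ describe an isomorphism between the free subgroups they generate.

(2) Sending all $b_k,c_i$ to $1$ defines a homomorphism $M\to F(a_1,\dots,a_d,z)$ that maps $u_0,\dots,u_d$ to the basis $z,a_1z,\dots,a_dz$. Sending all $a_i,c_i$ to $1$ does the same for the $v_k$. So $u_i\mapsto u_{i+1}$ and $v_i\mapsto v_{i+1}$ define isomorphisms between free subgroups, and the HNN extension is defined. Its new relations are equivalent to $x^izx^{-i}=a_iz$ and $y^kzy^{-k}=b_kz$ $(1\le i,k\le d)$, that is, to $a_i=[x^i,z]$ and $b_k=[y^k,z]$. The relations of $K$ read $[a_i,b_k]=1$ $(i+k\le d)$, $c_i=[a_i,b_{d+1-i}]$ and $[c_i,c_l]=1$. Eliminating the generators $c_i,a_i,b_k$ leaves the presentation of $Q_d$.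
\end{proof}

\begin{corollary}\label{cor:dim}
The elements $c_1,\dots,c_d$ freely generate a free abelian subgroup of $Q_d$, the group $Q_d$ has a finite classifying space, and $\operatorname{cd}(Q_d)=d$.
\end{corollary}

\begin{proof}
Each floor of $V\le B\le K\le M\le Q_d$ embeds in the next, which gives the first claim and $\operatorname{cd}(Q_d)\ge d$. The wedge of a $d$-torus and $d$ circles is a classifying space for $B$. All later associated subgroups are finitely generated and free, so finite graphs are classifying spaces for them, and (D) gives a finite classifying space for $Q_d$ of dimension at most $\max(d,2)$. This settles $d\ge2$, and $Q_1=\mathbb F_3$ has dimension $1$.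
\end{proof}

It remains to prove that $Q_d\in\mathcal A$.

\section{Chains}\label{sec:chains}

A \emph{chain of length $r\ge1$} is the RAAG on letters $W_0,\dots,W_r$ whose free pairs are exactly $\{W_{m-1},W_m\}$, $1\le m\le r$. Write $A(W_{\le i})=A(W_0,\dots,W_i)$ and $A(W_{<i})=A(W_{\le i-1})$, with $A(W_{<0})=1$. Put
\[
\mathbf W=W_1W_2\cdots W_r,\qquad w_i=\mathbf W^iW_0\mathbf W^{-i}\ \ (i\ge0),\qquad E_r=\langle W_0,\mathbf W\rangle .
\]
To apply Lemma~\ref{lem:stable} we must compute intersections with subgroups $A(\Lambda)$ exactly. So we need to know not only that $w_i$ has reached $W_i$, but also which elements of $E_r$ avoid the last letter.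

\begin{lemma}\label{lem:chain}
\begin{enumerate}
\item[(1)] $w_i\in A(W_{\le i})$ for $0\le i\le r$.
\item[(2)] $E_r$ is free on $W_0,\mathbf W$; hence the $w_i$ $(i\ge0)$ freely generate a free group.
\item[(3)] $E_r\cap A(W_{<r})=\langle w_0,\dots,w_{r-1}\rangle$.
\item[(4)] $w_i\notin A(W_{<i})$ for $1\le i\le r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $i<r$ and $w_i\in A(W_{\le i})$, then $w_i$ commutes with $W_{i+2},\dots,W_r$. These are the rightmost factors of $\mathbf W$, so $w_{i+1}$ is the conjugate of $w_i$ by $W_1\cdots W_{i+1}$.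

(2), (3) The second half of (2) follows from the first, since in $F(s,t)$ the elements $t^ist^{-i}$ $(i\in\mathbb Z)$ are a basis of the normal closure of $s$. We use induction on $r$. For $r=1$ the chain is free on $W_0$ and $W_1=\mathbf W$, so it equals $E_1$, and $A(W_{<1})=\langle w_0\rangle$. Let $r\ge2$. By (R2) the chain is an HNN extension of $A(W_{<r})$ with stable letter $W_r$ centralizing $P=A(W_{\le r-2})$, and $\mathbf W=hW_r$ with $h=W_1\cdots W_{r-1}$. Let $w'_i=h^iW_0h^{-i}$ and $E'=\langle W_0,h\rangle$. By induction the $w_i'$ freely generate and $E'\cap P=C:=\langle w'_0,\dots,w'_{r-2}\rangle$. If $i\le r-2$ and $w_i=w_i'$, then $w_i\in P$ commutes with $W_r$, so $w_{i+1}=hw_i'h^{-1}=w'_{i+1}$. Thus $w_i=w_i'$ for $i\le r-1$. Apply Lemma~\ref{lem:stable} with $H=\langle w_0,\dots,w_{r-1}\rangle\le E'$, $\theta=\mathbf W$, $\alpha=h$, $\beta=1$. From $C\subseteq H\subseteq E'$ we get $H\cap P=C$. As $h\in E'$, we have $E'\cap hPh^{-1}=hCh^{-1}=\langle w_1,\dots,w_{r-1}\rangle\subseteq H$, so $H\cap hPh^{-1}=hCh^{-1}$. Hence $E_r=\langle H,\mathbf W\rangle$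 meets $A(W_{<r})$ in $H$, which is (3), and it has the presentation $\langle w_0,\dots,w_{r-1},\mathbf W\mid\mathbf Ww_i\mathbf W^{-1}=w_{i+1}\ (0\le i\le r-2)\rangle$. Eliminating $w_{r-1},\dots,w_1$ gives (2).

(4) The retraction onto $A(W_{\le i})$ fixes $w_i$ by (1) and sends $\mathbf W$ to $W_1\cdots W_i$. So $w_i$ equals the corresponding element for the chain of length $i$, and we may assume $r=i$. If $w_r\in A(W_{<r})$, then $w_r\in\langle w_0,\dots,w_{r-1}\rangle$ by (3), contrary to (2).
\end{proof}

\begin{lemma}[Collision]\label{lem:collision}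
Let $i,k\ge1$. Consider the RAAG on two chains $W_0,\dots,W_i$ and $W'_0,\dots,W'_k$ whose only further free pair is $\{W_i,W'_k\}$. If $a\in A(W_{\le i})\setminus A(W_{<i})$ and $b\in A(W'_{\le k})\setminus A(W'_{<k})$, then $[a,b]\ne1$.
\end{lemma}

\begin{proof}
The group is an HNN extension of $A(W_{\le i})\times A(W'_{<k})$ with stable letter $t=W'_k$ centralizing $P=A(W_{<i},W'_{\le k-2})$. Write $b=b_0t^{\epsilon_1}b_1\cdots t^{\epsilon_n}b_n$ with $b_m\in A(W'_{<k})$, $\epsilon_m=\pm1$ and $n$ minimal; then $n\ge1$. This word is reduced, because replacing a pinch $t^{\pm1}b_mt^{\mp1}$ by $b_m$ would lower $n$. Since $a$ commutes with $b_n$,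
\[
[a,b]=ab_0t^{\epsilon_1}\cdots b_{n-1}t^{\epsilon_n}\,a^{-1}\,t^{-\epsilon_n}b_{n-1}^{-1}\cdots t^{-\epsilon_1}b_0^{-1}.
\]
The only possible pinch is the middle one, and it would need $a\in P\cap A(W_{\le i})=A(W_{<i})$, by (R1). So the word is reduced, and $[a,b]\ne1$ by Britton's lemma.
\end{proof}

\section{The ambient group}\label{sec:ambient}

Let $A_2$ be the RAAG with letters $X_{j,m},Y_{j,m},S_m,T_m$ $(1\le j\le d,\ 0\le m\le d)$; we call $m$ the \emph{level} of the letter. The free pairs are exactly the following (Figure~\ref{fig:d2}):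
\begin{itemize}
\item \emph{chain pairs} $\{X_{j,m-1},X_{j,m}\}$, $\{Y_{j,m-1},Y_{j,m}\}$, $\{S_{m-1},S_m\}$, $\{T_{m-1},T_m\}$, for $1\le m\le d$;
\item \emph{collision pairs} $\{X_{j,j},Y_{j,d+1-j}\}$, for $1\le j\le d$;
\item \emph{guard pairs} $\{S_m,T_{d+2-m}\}$, for $2\le m\le d$;
\item \emph{anchor pairs} $\{S_0,X_{j,0}\}$, $\{T_0,Y_{j,0}\}$, for $1\le j\le d$.
\end{itemize}
The levels of a collision pair add up to $d+1$ and those of a guard pair to $d+2$: the guards meet one tick later. Let $L_j$ be generated by the letters $X_{j,m},Y_{j,m}$; all $X$'s and $Y$'s together generate $L=L_1\times\dots\times L_d$. Put $\mathbf X_j=X_{j,1}\cdots X_{j,d}$, $\mathbf X=\mathbf X_1\cdots\mathbf X_d$, $\mathbf S=S_1\cdots S_d$, and define $\mathbf Y_j,\mathbf Y,\mathbf T$ by the same formulas. For $0\le i,k\le d$ let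
\begin{align*}
p_{j,i}&=\mathbf X_j^{\,i}X_{j,0}\mathbf X_j^{-i}, & p_i&=\textstyle\prod_jp_{j,i}, & \sigma_i&=\mathbf S^iS_0\mathbf S^{-i}, & f_i&=p_i\sigma_i,\\
q_{j,k}&=\mathbf Y_j^{\,k}Y_{j,0}\mathbf Y_j^{-k}, & q_k&=\textstyle\prod_jq_{j,k}, & \tau_k&=\mathbf T^kT_0\mathbf T^{-k}, & g_k&=q_k\tau_k .
\end{align*}
By Lemma~\ref{lem:chain}(1),
\begin{equation}\label{eq:support}
p_{j,i}\in A(X_{j,\le i}),\qquad\sigma_i\in A(S_{\le i}),\qquad q_{j,k}\in A(Y_{j,\le k}),\qquad\tau_k\in A(T_{\le k}).
\end{equation}
Let $\lambda=\mathbf X\mathbf S$ and $\mu=\mathbf Y\mathbf T$. The only free pairs between $X$'s and $S$'s have both letters at level $0$. So $\mathbf X$ commutes with all $S$'s and $\mathbf S$ with all $X$'s, and $\lambda^if_0\lambda^{-i}=(\mathbf X^ip_0\mathbf X^{-i})(\mathbf S^iS_0\mathbf S^{-i})=f_i$.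

The \emph{flip} $X_{j,m}\leftrightarrow Y_{d+1-j,m}$, $S_m\leftrightarrow T_m$ permutes each of the four types of free pairs. It defines an automorphism $\iota$ of $A_2$ that exchanges $\lambda$ with $\mu$ and $f_i$ with $g_i$. Therefore
\begin{equation}\label{eq:shift}
f_i=\lambda^if_0\lambda^{-i},\qquad g_k=\mu^kg_0\mu^{-k}.
\end{equation}

\begin{lemma}\label{lem:ambient}
Let $0\le i,k\le d$, and for $1\le i\le d$ let $\hat c_i=[p_{i,i},q_{i,d+1-i}]\in L_i$.
\begin{enumerate}
\item[(1)] If $i+k\le d+1$, then $\sigma_i$ commutes with $g_k$.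
\item[(2)] $p_ig_kp_i^{-1}=g_k$ if $i+k\le d$, and $p_ig_kp_i^{-1}=\hat c_ig_k$ if $i+k=d+1$.
\item[(3)] $\hat V=\langle\hat c_1,\dots,\hat c_d\rangle$ is free abelian with basis $\hat c_1,\dots,\hat c_d$. Killing all $X_{j,0}$ sends $\hat V$ to $1$, and so does killing all $Y_{j,0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By \eqref{eq:support}, $g_k$ is written in $Y$'s and in $T$'s of level at most $k$. The $S$'s commute with the $Y$'s, and a guard pair $\{S_m,T_{m'}\}$ with $m\le i$, $m'\le k$ would give $d+2\le i+k$.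

(2) The $X$'s commute with the $T$'s, so $p_ig_kp_i^{-1}=\big(\prod_jp_{j,i}\,q_{j,k}\,p_{j,i}^{-1}\big)\tau_k=\big(\prod_j[p_{j,i},q_{j,k}]\big)g_k$, as different $L_j$ commute. By \eqref{eq:support}, $[p_{j,i},q_{j,k}]=1$ unless $j\le i$ and $d+1-j\le k$. These inequalities give $i+k\ge d+1$, and if $i+k=d+1$ they give $j=i$.

(3) The letters $X_{i,\le i}$ and $Y_{i,\le d+1-i}$ form two chains whose last letters are the collision pair. Lemma~\ref{lem:chain}(4) and Lemma~\ref{lem:collision} give $\hat c_i\ne1$. The $\hat c_i$ lie in different factors of $L$ and have infinite order by (R3). Killing the $X_{j,0}$ kills every $p_{j,i}$, and killing the $Y_{j,0}$ kills every $q_{j,k}$.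
\end{proof}

\section{Embedding the tower}\label{sec:embedding}

The element $a_i=u_iu_0^{-1}$ is a quotient of two conjugates of $z$, so its image will contain $S_0$ twice and does not have the form required in Lemma~\ref{lem:stable}. The elements $f_i$ and $g_k$ contain $S_0$, respectively $T_0$, exactly once. We therefore first determine $J=\langle f_0,\dots,f_d,g_0,\dots,g_d\rangle$ (Steps 1 and 2) and then find $K$ inside $J$ (Step 3). Steps 4 and 5 add $z$ and $x,y$.

Let $A_0$ be generated by all letters except $S_0,T_0$, and $A_1=\langle A_0,T_0\rangle$. By (R2), $T_0$ is a stable letter over $A_0$ centralizing the subgroup $P_T$ generated by all letters of $A_0$ except $T_1$ and the $Y_{j,0}$. Likewise $S_0$ is a stable letter over $A_1$ centralizing the subgroup $P_S$ generated by all letters of $A_1$ except $S_1$ and the $X_{j,0}$.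

\subsection*{Step 1: the base}

\begin{lemma}\label{lem:step1}
$B^+:=\langle\hat V,g_0,\dots,g_d\rangle=\hat V*F(g_0,\dots,g_d)$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:stable} to $H=\hat V\le A_0$ and $g_k=\alpha_kT_0\beta_k^{-1}$, where $\alpha_k=q_k\mathbf T^k$, $\beta_k=\mathbf T^k$. Killing all letters except $T_1$ kills $\hat V$, $q_k$ and $P_T$, and sends both $\beta_kP_T\beta_l^{-1}$ and $\alpha_kP_T\alpha_l^{-1}$ to $T_1^{k-l}$. This gives condition (2). For condition (1) we show that all associated subgroups are trivial. Let $v\in\hat V$ equal $\beta_k\pi\beta_k^{-1}$ or $\alpha_k\pi\alpha_k^{-1}$ with $\pi\in P_T$. Killing the $Y_{j,0}$ kills $v$ and $q_k$ and fixes $\pi$ and $\mathbf T$, so $1=\mathbf T^k\pi\mathbf T^{-k}$. Hence $\pi=1$ and $v=1$.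
\end{proof}

The anchor pairs $\{T_0,Y_{j,0}\}$ were used to keep $Y_{j,0}$ out of $P_T$. Without them $\tau_k$ would centralize $L$, and for $d\ge2$ the element $g_k\hat c_2g_k^{-1}=q_k\hat c_2q_k^{-1}\in L_2$ would commute with $\hat c_1$.

\subsection*{Step 2: the letters $f_i$}

Let $G=\langle g_0,\dots,g_d\rangle$, $n_i=\min(d,d+1-i)$ and $C_i=\langle g_0,\dots,g_{n_i}\rangle$.

\begin{lemma}\label{lem:step2}
$J$ is the HNN extension with base $B^+$, stable letters $f_0,\dots,f_d$ and relations $f_icf_i^{-1}=p_icp_i^{-1}$ $(c\in C_i)$. Thus $J$ has the presentation with generators $\hat c_i,f_i,g_k$ and relations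
\[
[\hat c_i,\hat c_l]=1,\qquad[f_i,g_k]=1\ \ (i,k\ge0,\ i+k\le d),\qquad[f_i,g_{d+1-i}]=\hat c_i\ \ (1\le i\le d).
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:stable} to $H=B^+\le A_1$ and $f_i=\alpha_iS_0\beta_i^{-1}$, where $\alpha_i=p_i\mathbf S^i$, $\beta_i=\mathbf S^i$, so that $\alpha_i\beta_i^{-1}=p_i$. Killing all letters except $S_1$ kills $B^+$, $p_i$, $P_S$ and sends $\beta_iP_S\beta_l^{-1}$ and $\alpha_iP_S\alpha_l^{-1}$ to $S_1^{i-l}$, which gives condition (2). Let $\kappa$ kill all $X_{j,0}$. It kills $\hat V$ and $p_i$, and fixes $G$, $\mathbf S$ and $P_S$; in particular $\kappa(B^+)=G$, and $\kappa$ fixes $P_i:=\mathbf S^iP_S\mathbf S^{-i}$ pointwise.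

\emph{Claim: $B^+\cap P_i=C_i$.} For $k\le n_i$, Lemma~\ref{lem:ambient}(1) says that $S_0$ commutes with $\mathbf S^{-i}g_k\mathbf S^i\in A_1$. By (R2) this element is in $P_S$, so $g_k\in P_i$. Conversely, let $g\in B^+\cap P_i$. Then $g=\kappa(g)\in G$, so $g=\omega(g_0,\dots,g_d)$ for a freely reduced word $\omega$. If $i\le1$, then $C_i=G$ and we are done. Let $i\ge2$ and $r=d+2-i$, so $2\le r\le d$ and $n_i=r-1$. As $S_0$ centralizes $P_S$, the element $\sigma_i$ commutes with $g$. Retract onto $A(S_{\le i},T_{\le r})$. A guard pair $\{S_m,T_{d+2-m}\}$ survives only if $m\le i$ and $d+2-m\le r$, that is, $m=i$. So this group is the one in Lemma~\ref{lem:collision}, with last letters $S_i,T_r$. The retraction fixes $\sigma_i$ and sends $g_k$ to $\tau'_k=(T_1\cdots T_r)^kT_0(T_1\cdots T_r)^{-k}$, so $\sigma_i$ commutes with $b=\omega(\tau_0',\dots,\tau_d')\in A(T_{\le r})$. Since $\sigma_i\in A(S_{\le i})\setminus A(S_{<i})$ by Lemma~\ref{lem:chain}(1),(4), Lemma~\ref{lem:collision} forces $b\in A(T_{<r})$. For the chain $T_0,\dots,T_r$, Lemma~\ref{lem:chain}(3)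 gives $b\in\langle\tau'_0,\dots,\tau'_{r-1}\rangle$, and by Lemma~\ref{lem:chain}(2) the $\tau'_k$ freely generate. Hence $\omega$ involves only its first $r$ variables, and $g\in C_i$.

\emph{Claim: $B^+\cap p_iP_ip_i^{-1}=p_iC_ip_i^{-1}$.} By Lemma~\ref{lem:ambient}(2), $p_iC_ip_i^{-1}\subseteq B^+$, and $C_i\subseteq P_i$; this is one inclusion. If $g=p_icp_i^{-1}\in B^+$ with $c\in P_i$, then $c=\kappa(g)\in G$, so $c\in B^+\cap P_i=C_i$.

The two claims are condition (1). So $\langle B^+,f_0,\dots,f_d\rangle$ is the stated HNN extension, and Lemmas~\ref{lem:step1} and~\ref{lem:ambient}(2) turn its relations into the displayed ones. The last of them show $\hat V\le J$, so this group is $J$.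
\end{proof}

The guard pairs enter only in the inclusion $B^+\cap P_i\subseteq C_i$ for $i\ge2$. Without them $\sigma_i$ would commute with every $g_k$, so $\gamma=[f_i,g_k]=[p_i,q_k]$ would lie in $L$ also for $i+k\ge d+2$. Then $\gamma\hat c_1\gamma^{-1}\in L_1$ would commute with $\hat c_2$, and the relations of the direct product would return.

\subsection*{Step 3: the group $K$}

Put $\hat a_i=f_if_0^{-1}$, $\hat b_k=g_kg_0^{-1}$ $(1\le i,k\le d)$ and $\hat K=\langle\hat a_1,\dots,\hat a_d,\hat b_1,\dots,\hat b_d\rangle$.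

\begin{lemma}\label{lem:step3}
The assignment $a_i\mapsto\hat a_i$, $b_k\mapsto\hat b_k$, $c_i\mapsto\hat c_i$ defines an isomorphism $K\to\hat K$.
\end{lemma}

\begin{proof}
In $J$, $f_0$ commutes with all $g_k$, and $g_0$ with all $f_i$. Hence $\hat a_i\hat b_k\hat a_i^{-1}=(f_ig_kf_i^{-1})g_0^{-1}$, which is $\hat b_k$ if $i+k\le d$ and $\hat c_i\hat b_k$ if $i+k=d+1$. So the assignment defines a homomorphism $\psi\colon K\to J$, with image $\hat K$ because $K$ is generated by the $a_i,b_k$. Define $\chi\colon J\to K$ by $f_0,g_0\mapsto1$ and $f_i\mapsto a_i$, $g_k\mapsto b_k$, $\hat c_i\mapsto c_i$ $(i,k\ge1)$. The relations of Lemma~\ref{lem:step2} that involve $f_0$ or $g_0$ become trivial, and the others become the relations of $K$. So $\chi$ is a homomorphism, and $\chi\psi$ fixes the generators of $K$. Thus $\psi$ is injective.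
\end{proof}

\subsection*{Step 4: the generator $z$}

The natural candidate for $z$ is $f_0g_0$, but it lies in $J$ and must be made free over $\hat K$. We multiply it by a new letter, which has to commute with $\lambda$ and $\mu$ so that the clocks still run. Let $A_3$ be $A_2$ with a new letter $\zeta$ commuting exactly with the letters of level at least $1$, and let $P_\zeta$ be generated by these letters. Put
\[
\hat z=f_0g_0\zeta,\qquad\hat M=\langle\hat K,\hat z\rangle,\qquad\hat u_i=\lambda^i\hat z\lambda^{-i},\qquad\hat v_k=\mu^k\hat z\mu^{-k}\qquad(0\le i,k\le d).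
\]
The flip extends to $A_3$ by $\iota(\zeta)=\zeta$. It fixes $\hat z$ because $f_0$ and $g_0$ commute, it exchanges $\hat a_i$ with $\hat b_i$ and $\hat u_i$ with $\hat v_i$, and it preserves $\hat M$.

\begin{lemma}\label{lem:step4}
$\hat M=\hat K*\langle\hat z\rangle$, $\hat u_i=f_ig_0\zeta$, and the isomorphism $M\to\hat M$ that extends Lemma~\ref{lem:step3} by $z\mapsto\hat z$ sends $u_i$ to $\hat u_i$ and $v_k$ to $\hat v_k$.
\end{lemma}

\begin{proof}
Killing all letters of level $0$ fixes $P_\zeta$ and kills $f_0,g_0$, hence $J$ by \eqref{eq:shift}. If $g\in\hat K$ equals $\pi$ or $f_0g_0\pi(f_0g_0)^{-1}$ with $\pi\in P_\zeta$, this map gives $1=\pi$, so $g=1$. Lemma~\ref{lem:stable} with $\alpha=f_0g_0$, $\beta=1$ gives the free product. The letters of $\lambda$ are $X$'s and $S$'s of level at least $1$. They commute with $\zeta$, and with the letters $Y_{j,0},T_0$ of $g_0$, because collision and guard pairs involve no letter of level $0$ and anchor pairs only such letters. So $\hat u_i=f_ig_0\zeta$ by \eqref{eq:shift}, and $\hat u_i=f_if_0^{-1}\cdot f_0g_0\zeta=\hat a_i\hat z$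 for $i\ge1$. Applying $\iota$ gives $\hat v_k=\hat b_k\hat z$.
\end{proof}

\subsection*{Step 5: the generators $x$ and $y$}

The element $\lambda$ conjugates $\hat u_i$ to $\hat u_{i+1}$ as $x$ should, but it satisfies other relations too; for instance, it commutes with $\zeta$ and $g_0$. We multiply it by a new letter that commutes exactly with the letters needed to write $\hat u_0,\dots,\hat u_{d-1}$. By \eqref{eq:support} and Lemma~\ref{lem:step4} these elements lie in $A(\Lambda_x)$, where
\[
\Lambda_x=\{X_{j,m},S_m:m\le d-1\}\cup\{Y_{j,0},T_0,\zeta\}\qquad(1\le j\le d),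
\]
while $\hat u_d$ and $\lambda$ lie in $A(\Lambda_x^+)$, $\Lambda_x^+=\Lambda_x\cup\{X_{j,d},S_d\}$. Put $\Lambda_y=\iota(\Lambda_x)$.

\begin{lemma}\label{lem:step5}
$\hat M\cap A(\Lambda_x)=\langle\hat u_0,\dots,\hat u_{d-1}\rangle$ and $\hat M\cap\lambda A(\Lambda_x)\lambda^{-1}=\langle\hat u_1,\dots,\hat u_d\rangle$. The same holds with $\Lambda_y,\mu,\hat v_k$ in place of $\Lambda_x,\lambda,\hat u_i$.
\end{lemma}

\begin{proof}
The last sentence follows by applying $\iota$. The inclusions $\supseteq$ hold because $\hat u_i\in\hat M\cap A(\Lambda_x)$ and $\hat u_{i+1}=\lambda\hat u_i\lambda^{-1}\in\hat M$ for $i\le d-1$. For the converse let $U^+=\langle\hat u_0,\dots,\hat u_d\rangle=\langle\hat z,\hat a_1,\dots,\hat a_d\rangle\le A(\Lambda_x^+)$. The retraction onto $A(\Lambda_x^+)$ kills $\mu$, so it sends each $g_k$ to $g_0$ and each $\hat b_k$ to $1$, and it fixes $U^+$. Hence it maps $\hat M$ onto $U^+$, and $\hat M\cap A(\Lambda_x^+)=U^+$. Both subgroups $A(\Lambda_x)$ and $\lambda A(\Lambda_x)\lambda^{-1}$ lie in $A(\Lambda_x^+)$, so both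 intersections in the lemma lie in $U^+$.

Let $\rho$ be the retraction onto the chain $X_{1,0},\dots,X_{1,d}$, and $E=\langle X_{1,0},\mathbf X_1\rangle$. Then $\rho(\hat u_i)=p_{1,i}$, $\rho(\lambda)=\mathbf X_1$, $\rho(U^+)\le E$ and $\rho(A(\Lambda_x))=A(X_{1,<d})$. By Lemma~\ref{lem:chain}(2) the $p_{1,i}$ freely generate, so $\rho$ is injective on $U^+$. By Lemma~\ref{lem:chain}(3), $E\cap A(X_{1,<d})=\langle p_{1,0},\dots,p_{1,d-1}\rangle$. If $g\in U^+\cap A(\Lambda_x)$, then $\rho(g)$ lies in this group, so $g\in\langle\hat u_0,\dots,\hat u_{d-1}\rangle$ by injectivity. If $g\in U^+\cap\lambda A(\Lambda_x)\lambda^{-1}$, then $\mathbf X_1^{-1}\rho(g)\mathbf X_1$ lies in it, so $\rho(g)\in\langle p_{1,1},\dots,p_{1,d}\rangle$ and $g\in\langle\hat u_1,\dots,\hat u_d\rangle$.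
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(1)}]
Let $A_4$ be $A_3$ with two new letters $\xi,\eta$, where $\xi$ commutes exactly with $\Lambda_x$ and $\eta$ exactly with $\Lambda_y$; in particular $\{\xi,\eta\}$ is a free pair. This is a RAAG on finitely many letters, and it is an HNN extension of $A_3$ with stable letters $\xi,\eta$ centralizing $A(\Lambda_x)$, $A(\Lambda_y)$. Put $\hat x=\lambda\xi$ and $\hat y=\mu\eta$, and apply Lemma~\ref{lem:stable} to $H=\hat M$ with $\beta=1$ and $\alpha=\lambda$, respectively $\alpha=\mu$. Condition (1) is Lemma~\ref{lem:step5}, and condition (2) is empty because the two elements use different letters. So $\langle\hat M,\hat x,\hat y\rangle$ is the HNN extension of $\hat M$ with relations $\hat x\hat u_i\hat x^{-1}=\hat u_{i+1}$, $\hat y\hat v_i\hat y^{-1}=\hat v_{i+1}$ $(0\le i\le d-1)$. Under the isomorphism of Lemma~\ref{lem:step4} this is the HNN extension of Proposition~\ref{prop:tower}(2). Hence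
\[
x\mapsto\mathbf X\mathbf S\,\xi,\qquad y\mapsto\mathbf Y\mathbf T\,\eta,\qquad z\mapsto p_0S_0\,q_0T_0\,\zeta
\]
defines an embedding $Q_d\to A_4$, and $Q_d\in\mathcal A$. The other assertions of (1) are Corollary~\ref{cor:dim}.
\end{proof}

Killing the letters $S_m,T_m,\xi,\eta,\zeta$ turns this embedding into the map $x\mapsto\mathbf X$, $y\mapsto\mathbf Y$, $z\mapsto p_0q_0$ to $L$, which for $d=2$ is the map of Section~\ref{sec:example}.

\begin{thebibliography}{9}

\bibitem{Baudisch}
Baudisch, \emph{Subgroups of semifree groups}, Acta Math. Acad. Sci. Hungar. 38 (1981).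

\bibitem{Minasyan}
Ashot Minasyan, \emph{On subgroups of right angled Artin groups with few generators}, arXiv:1407.2820 (2014).

\end{thebibliography}
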